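\title{Multiplier algebras of $L^p(G)$: spectral permanence without the cortex property}

\begin{abstract}
Let $G$ be a compact Abelian group and $1<p<\infty$. We show that the algebra $M(L^p(G))$ of multipliers of $L^p(G)$ always has the spectral permanence property: the spectrum of an element does not change in any commutative Banach superalgebra. We also show that every multiplicative-linear functional extends to every such superalgebra if and only if $G$ is finite or $p=2$. For infinite $G$ and $p\ne2$ we construct three multipliers that generate a proper ideal but satisfy a Bezout identity in a superalgebra. The construction rests on an $L^p$ estimate for the system of characters given by rank-one matrices over a finite field.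
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, Banach algebras are complex, commutative and unital, and the unit is written $1$. For such an algebra $A$, let $\triangle(A)$ be its Gelfand space, the set of non-zero multiplicative-linear functionals (\emph{characters}) with the weak$^*$ topology, and let $\sigma_A(x)=\{\lambda\in\mathbb C:\lambda-x\text{ is not invertible in }A\}$. A \emph{superalgebra} of $A$ is a Banach algebra $B$ that contains $A$ as a closed subalgebra and has the same unit.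

\begin{definition}\label{def:main}
The algebra $A$ has the \emph{spectral permanence property} if $\sigma_A(x)=\sigma_B(x)$ for every superalgebra $B$ and every $x\in A$. The \emph{cortex} $\mathrm{cor}(A)$, a notion of R.~Arens, is the set of all $\varphi\in\triangle(A)$ that extend to a character of every superalgebra. The algebra $A$ is a \emph{cortex algebra} if $\mathrm{cor}(A)=\triangle(A)$.
\end{definition}

Both properties ask whether an equation that has no solution in $A$ can acquire one in a larger algebra.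

\begin{lemma}\label{lem:ideals}
Let $A$ be a Banach algebra.
\begin{itemize}
\item[(i)] A character $\varphi$ of $A$ fails to extend to a superalgebra $B$ if and only if $\sum_{i\le n}x_ib_i=1$ for some $n$, some $x_i\in\ker\varphi$ and some $b_i\in B$.
\item[(ii)] $A$ is a cortex algebra if and only if, for all $n$ and $x_1,\dots,x_n\in A$, solvability of $\sum x_ib_i=1$ in a superalgebra implies solvability in $A$. The spectral permanence property is the same statement for $n=1$.
\item[(iii)] If $x_1,\dots,x_n\in A$ and there are $S_k\in A$ with $\|S_k\|=1$ and $x_iS_k\to0$ for every $i$, then $\sum x_ib_i=1$ has no solution in any superalgebra.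
\end{itemize}
\end{lemma}

\begin{proof}
(i) An extension $\psi$ of $\varphi$ vanishes on every sum $\sum x_ib_i$ with $x_i\in\ker\varphi$. Conversely, if no such sum equals $1$, the ideal of $B$ generated by $\ker\varphi$ is proper and lies in $\ker\psi$ for some $\psi\in\triangle(B)$. Since $a-\varphi(a)1\in\ker\varphi$, we get $\psi(a)=\varphi(a)$ for $a\in A$.

(ii) The equation has no solution in $A$ exactly when the $x_i$ lie in the kernel of one character of $A$, so the first claim follows from (i). For $n=1$ the statement says that an element of $A$ that is invertible in $B$ is invertible in $A$, which is $\sigma_A(x)\subset\sigma_B(x)$; the reverse inclusion always holds.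

(iii) A solution would give $S_k=\sum_ib_i(x_iS_k)\to0$.
\end{proof}

So a cortex algebra has spectral permanence, and the question is whether one element already sees everything that finite tuples see. The simplest examples do not separate the two properties. The disc algebra is a closed subalgebra of $C(\mathbb T)$ in which the coordinate function $z$ is not invertible, although it is invertible in $C(\mathbb T)$; both properties fail. In $C(K)$, with $K$ compact Hausdorff, both hold: if $x_1,\dots,x_n$ vanish at $t\in K$, Urysohn functions $S_k$ with $S_k(t)=1$, supported where $\max_i|x_i|<1/k$, satisfy (iii).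

Let $G$ be a compact Abelian group and $p\in(1,\infty)$. The algebra $M(L^p(G))$ of \emph{multipliers} consists of the bounded linear operators on $L^p(G)$ that commute with all translations, with composition and the operator norm. It is a commutative unital Banach algebra. Ohrysko \cite{Ohrysko} asks whether $M(L^p(G))$ is a cortex algebra and whether it has the spectral permanence property. The answer is as follows.

\begin{theorem}\label{thm:main}
Let $G$ be a compact Abelian group, $1<p<\infty$ and $A=M(L^p(G))$.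
\begin{itemize}
\item[(a)] $A$ has the spectral permanence property.
\item[(b)] If $G$ is finite or $p=2$, then $A$ is a cortex algebra.
\item[(c)] If $G$ is infinite and $p\ne2$, then $A$ is not a cortex algebra. More precisely, there are $T_1,T_2,T_3\in A$ generating a proper ideal of $A$, and a superalgebra $B\supset A$ (isometric inclusion) with $b_1,b_2,b_3\in B$ such that $\sum T_ib_i=1$. No $\varphi\in\triangle(A)$ with $\varphi(T_1)=\varphi(T_2)=\varphi(T_3)=0$ (such $\varphi$ exist) extends to $B$.
\end{itemize}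
\end{theorem}

Parts (a) and (b) are short and both go through Lemma~\ref{lem:ideals}(iii). In view of (a) one may guess that (iii) applies to every tuple in a proper ideal of $M(L^p(G))$, as it does in $C(K)$. The proof of (a) shows why the guess is unsafe. Elements of $A$ are functions on the dual group, and the equation $xb=1$ has a single candidate solution, the function $1/x$; it only remains to bound its norm. The equation $x_1b_1+x_2b_2=1$ has many solutions, and a superalgebra may offer solutions that are not functions on the dual group at all.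

The proof of (c) has three steps. Section~\ref{sec:model} treats a model: functions $r(a,b)$ on a finite square $V\times V$, normed by the largest multiplier norm of a row or a column. This algebra sits isometrically in the product of its row algebras and its column algebras. A function of $a$ alone is a scalar on each row and a function of $b$ alone is a scalar on each column, so two such functions $t_1,t_2$ satisfy a Bezout identity with small coefficients in the product, while every solution in the model algebra is large. Sections~\ref{sec:rankone} and~\ref{sec:offdiag} find a set $E$ of characters of a finite group, indexed by $V\times V$, on which the true multiplier norm is equivalent to the row-and-column norm; this is the main estimate. Sections~\ref{sec:proofc} and~\ref{sec:blocks} place such sets, of growing size, inside the dual of an arbitrary infinite group $G$.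

\section{Multipliers and tools}\label{sec:prelim}

The dual group $\Gamma=\widehat G$ is written additively. Haar measures of compact groups have mass $1$, $\langle f,g\rangle=\int f\bar g$, and $p'=p/(p-1)$. \emph{Polynomial} means trigonometric polynomial; its \emph{frequencies} are the $\gamma$ with $\hat f(\gamma)\ne0$.

Let $T\in M(L^p(G))$ and $\gamma\in\Gamma$. Since $T$ commutes with translations, $(T\gamma)(\cdot+y)=\gamma(y)\,T\gamma$ for all $y\in G$; comparing Fourier coefficients gives $T\gamma=m(\gamma)\gamma$ for a scalar $m(\gamma)$. Polynomials are dense in $L^p(G)$, so the \emph{symbol} $m$ determines $T$. We identify $M(L^p(G))$ with the algebra $M_p(\Gamma)$ of symbols, with pointwise product and the operator norm, and write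
\[ m[f]=\sum_\gamma m(\gamma)\hat f(\gamma)\gamma \]
for the action of a symbol on a polynomial. The notation $M_p(\Lambda)$ has the same meaning for every discrete Abelian group $\Lambda$. We use the following facts.
\begin{itemize}
\item[(M1)] A function $m$ lies in $M_p(\Gamma)$ with norm at most $\varkappa$ if and only if $|\sum m\hat f\,\overline{\hat g}|\le\varkappa\|f\|_p\|g\|_{p'}$ for all polynomials $f,g$. This is $L^p$--$L^{p'}$ duality.
\item[(M2)] $|m(\gamma)|\le\|m\|_{M_p}$, because $\|\gamma\|_p=1$; and $\|m\|_{M_2}=\|m\|_\infty$ by Parseval's identity. The symbol $P_\gamma=1_{\{\gamma\}}$ has norm $1$, and $mP_\gamma=m(\gamma)P_\gamma$.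
\item[(M3)] $M_p(\Gamma)=M_{p'}(\Gamma)$ isometrically. Indeed, if $T$ has symbol $m$ on $L^p$, then $T^*$ has symbol $\bar m$ on $L^{p'}$, the operator $f\mapsto\overline{T^*\bar f}$ has symbol $m(-\gamma)$, and conjugating it with the reflection $x\mapsto-x$ gives the symbol $m(\gamma)$. In particular $\bar m\in M_p(\Gamma)$.
\item[(M4)] If $k\in L^1(G)$, then $\hat k[f]=k*f$, so $\|\hat k\|_{M_p}\le\|k\|_1$.
\item[(M5)] If $\Lambda\le\Gamma$ is a subgroup, then $1_\Lambda$ acts as convolution with the Haar measure of the annihilator $\Lambda^\perp\le G$, and $1_{\gamma+\Lambda}[f]=\gamma\cdot1_\Lambda[\bar\gamma f]$. So indicators of cosets act as contractions on $L^\rho(G)$, $1\le\rho\le\infty$.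
\end{itemize}

Three classical inequalities are used.

\emph{Riesz--Thorin interpolation.} If a complex $k$-linear form $\Lambda$ on simple functions satisfies $|\Lambda(f_1,\dots,f_k)|\le\varkappa_\iota\prod_i\|f_i\|_{1/\tau^\iota_i}$ for $\iota=0,1$, where $\tau^0,\tau^1\in[0,1]^k$ and $1/0=\infty$, then it satisfies the same bound for $\tau=(1-\vartheta)\tau^0+\vartheta\tau^1$ with constant $\varkappa_0^{1-\vartheta}\varkappa_1^\vartheta$. The case $k=2$ is the theorem for linear operators. We write $\ell^\rho(L^\rho)$ for finite families $(f_j)$ with norm $(\sum\|f_j\|_\rho^\rho)^{1/\rho}$; this is an $L^\rho$ space over a product with counting measure.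

\emph{Khintchine's inequality.} For $1\le\rho<\infty$, a finite set $E$ and complex $c_\epsilon$, the quantity $(\operatorname{Avg}_{r\in\{\pm1\}^E}|\sum r_\epsilon c_\epsilon|^\rho)^{1/\rho}$ is comparable to $(\sum|c_\epsilon|^2)^{1/2}$, with constants depending only on $\rho$.

\emph{Rosenthal's inequality} \cite{Rosenthal}. For $p>2$ and independent mean-zero $X_j\in L^p$,
\[ \Big\|\sum X_j\Big\|_p\le C_p\max\Big\{\Big(\sum\|X_j\|_p^p\Big)^{1/p},\Big(\sum\|X_j\|_2^2\Big)^{1/2}\Big\}. \]
The complex case follows by taking real and imaginary parts.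

Our superalgebra will first contain $A$ only isomorphically. This costs nothing.

\begin{lemma}\label{lem:renorm}
Let $\theta:A\to B$ be a contractive unital homomorphism of Banach algebras with $\|a\|\le C_0\|\theta(a)\|$ for all $a\in A$. Then $B$ has an equivalent algebra norm for which $\theta$ is isometric, so that $B$ becomes a superalgebra of $A\cong\theta(A)$.
\end{lemma}

\begin{proof}
Let $C_1=\max(1,C_0)$ and $|x|=\inf\{\|a\|+C_1\|y\|:x=\theta(a)+y,\ a\in A,\ y\in B\}$. Since $\theta$ is contractive and $C_1\ge1$, we have $\|x\|\le|x|\le C_1\|x\|$, so $|\cdot|$ is an equivalent norm. From $(\theta(a)+y)(\theta(a')+y')=\theta(aa')+(\theta(a)y'+y\theta(a')+yy')$ and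
\[ \|a\|\|a'\|+C_1\big(\|a\|\|y'\|+\|y\|\|a'\|+\|y\|\|y'\|\big)\le(\|a\|+C_1\|y\|)(\|a'\|+C_1\|y'\|) \]
we see that $|\cdot|$ is submultiplicative. Finally $|\theta(a)|\le\|a\|$, and if $\theta(a)=\theta(a_1)+y$, then $\|a_1\|+C_1\|y\|=\|a_1\|+C_1\|\theta(a-a_1)\|\ge\|a_1\|+\|a-a_1\|\ge\|a\|$. Hence $|\theta(a)|=\|a\|$; in particular $|1|=1$.
\end{proof}

\section{Spectral permanence, and the cases $p=2$ and $G$ finite}\label{sec:ab}

Let $A=M_p(\Gamma)$.

\begin{lemma}\label{lem:below}
Let $m\in A$ and $c>0$. If $\|mS\|\ge c\|S\|$ for all $S\in A$, then $m$ is invertible in $A$.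
\end{lemma}

\begin{proof}
The choice $S=P_\gamma$ gives $|m(\gamma)|\ge c$, so $1/m$ is a bounded function. We bound its multiplier norm by truncating it with an approximate identity.

Let $f,g$ be polynomials, $\Theta$ the set of frequencies of $f$, and $\varepsilon>0$. Choose an open neighborhood $U$ of $0$ on which $|\gamma-1|<\varepsilon/2$ for $\gamma\in\Theta$, put $v_0=|U|^{-1/2}1_U$, and choose a polynomial $v$ with $\|v\|_2=1$ and $\|v-v_0\|_2<\varepsilon/4$. The polynomial $k=|v|^2$ has $\|k\|_1=1$ and $\|k-v_0^2\|_1\le\|v-v_0\|_2(\|v\|_2+\|v_0\|_2)<\varepsilon/2$. The Fourier coefficient of $v_0^2$ at $\gamma$ is the average of $\bar\gamma$ over $U$, so $|\hat k-1|<\varepsilon$ on $\Theta$. The symbol $S=\hat k/m$ is finitely supported, hence in $A$, and $\|S\|\le c^{-1}\|mS\|=c^{-1}\|\hat k\|\le c^{-1}$ by (M4). Thus $|\sum\hat km^{-1}\hat f\,\overline{\hat g}|\le c^{-1}\|f\|_p\|g\|_{p'}$. Letting $\varepsilon\to0$ in this finite sum and using (M1) gives $1/m\in A$.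
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
If $x\in A$ is not invertible, Lemma~\ref{lem:below} gives $S_k\in A$ with $\|S_k\|=1$ and $\|xS_k\|<1/k$. By Lemma~\ref{lem:ideals}(iii), $x$ is not invertible in any superalgebra. This is the case $n=1$ of Lemma~\ref{lem:ideals}(ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
In both cases $A$ equals $\ell^\infty(\Gamma)$ as an algebra. Let $\varphi\in\triangle(A)$ and $x_1,\dots,x_n\in\ker\varphi$. Then $\varphi(\sum\bar x_ix_i)=0$, so $\sum|x_i|^2$ is not invertible in $\ell^\infty(\Gamma)$, and there are $\gamma_k$ with $x_i(\gamma_k)\to0$ for all $i$. By (M2), $\|P_{\gamma_k}\|=1$ and $x_iP_{\gamma_k}=x_i(\gamma_k)P_{\gamma_k}\to0$. Parts (iii) and (i) of Lemma~\ref{lem:ideals} show that $\varphi$ extends to every superalgebra.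
\end{proof}

By (M3) the function $\sum|x_i|^2$ lies in $A$ for every $p$. The step that needs $A=\ell^\infty(\Gamma)$ is the next one: that a symbol bounded away from zero is invertible. The next section starts from a quantitative failure of this step.

From now on $G$ is infinite and $p\ne2$. By (M3) we may and do assume $p>2$.

\section{A model algebra: rows and columns}\label{sec:model}

Fix a prime $q$, let $\mathbb F=\mathbb F_q$ and $e_q(t)=\exp(2\pi it/q)$. For $N\ge1$ let $V=\mathbb F^N$ with the uniform probability measure, and write $\mathbb E$ for averages. We identify $V$ with its dual through $a\mapsto e_q(a\cdot x)$, so $h=\sum_a\hat h(a)e_q(a\cdot x)$ for $h:V\to\mathbb C$. A function $r$ on $V\times V$ has \emph{columns} $r(\cdot,b)$ and \emph{rows} $r(a,\cdot)$, and we put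
\[ \|r\|_{\mathrm{rc}}=\max\Big\{\max_b\|r(\cdot,b)\|_{M_p(V)},\ \max_a\|r(a,\cdot)\|_{M_p(V)}\Big\}. \]
By (M2), $\|r\|_\infty\le\|r\|_{\mathrm{rc}}$.

\subsection{A real symbol with a non-real approximate eigenvalue}

Let $\mathsf E_k$ be averaging in the coordinate $x_k$ and $\mathsf K=\frac1N\sum_{k\le N}\mathsf E_k$. This is a contraction on every $L^t(V)$, and since $\mathsf E_k$ keeps $e_q(a\cdot x)$ if $a_k=0$ and kills it otherwise, its symbol is
\[ z(a)=\tfrac1N\#\{k:a_k=0\}\in[0,1]. \]
On $L^2(V)$ the operator $\mathsf K-\lambda$ has an inverse of norm at most $1/|\operatorname{Im}\lambda|$. On $L^s(V)$, $s\neq2$, we test it on products. If $u:\mathbb F\to\mathbb C$ has no zeros, $\mathbb E|u|^s=1$, and $u_N(x)=\prod_ku(x_k)$, then $\mathsf Ku_N=u_N\cdot\frac1N\sum_k\mathbb E(u)/u(x_k)$. The $L^s$ norm weighs $x$ with the product probability $|u_N|^s$, under which this average concentrates at its mean $\lambda=\mathbb E(u)\,\mathbb E(|u|^s/u)$. For $s=2$ this is $|\mathbb Eu|^2$, a real number. For $s\ne2$ it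 need not be real.

Define $s$ by $\frac1s=\frac12(\frac12+\frac1p)$, so that $2<s<p$; the reason for this value appears in Lemma~\ref{lem:functional}. Let $u(0)=2ic_0$ and $u(t)=c_0$ for $t\neq0$, with $c_0>0$ chosen so that $\mathbb E|u|^s=1$. Put
\[ u^*=|u|^{s-2}u,\qquad\lambda=\mathbb E(u)\,\overline{\mathbb E(u^*)},\qquad\eta=|\operatorname{Im}\lambda|,\qquad\omega=\mathbb E(u)/u-\lambda, \]
and $u_N(x)=\prod_ku(x_k)$, $u_N^*(x)=\prod_ku^*(x_k)$. The objects $u,\lambda,\eta,\omega$ depend only on $p$ and $q$.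

\begin{lemma}\label{lem:eigen}
We have $\eta>0$, $|\lambda|\le1$, $\|u_N\|_s=\|u_N^*\|_{s'}=\langle u_N,u_N^*\rangle=1$, and
\[ \|(\mathsf K-\lambda)u_N\|_s\le\|\omega\|_\infty N^{-1/s}. \]
\end{lemma}

\begin{proof}
Since $(s-1)s'=s$, we have $\mathbb E|u^*|^{s'}=\mathbb E|u|^s=\langle u,u^*\rangle=1$; the three equalities follow by taking products, and $|\lambda|\le\|u\|_s\|u^*\|_{s'}=1$. From $\mathbb Eu=c_0(\frac{2i}q+1-\frac1q)$ and $\mathbb Eu^*=c_0^{s-1}(\frac{2^{s-1}i}q+1-\frac1q)$ we get
\[ \operatorname{Im}\lambda=c_0^s\,\tfrac1q\big(1-\tfrac1q\big)\big(2-2^{s-1}\big), \]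
which is non-zero because $s>2$. Next, $(\mathsf K-\lambda)u_N=u_N\cdot W$ with $W=\frac1N\sum_k\omega(x_k)$. Since $|u|^s/u=\overline{u^*}$, we have $\mathbb E(|u|^s\omega)=\mathbb E(u)\mathbb E(\overline{u^*})-\lambda=0$. So under the probability $|u_N|^s$ the variables $\omega(x_k)$ are independent with mean zero, and
\[ \|(\mathsf K-\lambda)u_N\|_s^s=\mathbb E\big(|u_N|^s|W|^s\big)\le\|\omega\|_\infty^{s-2}\,\mathbb E\big(|u_N|^s|W|^2\big)\le\|\omega\|_\infty^s/N. \qedhere \]
\end{proof}

Thus $1/(z-\lambda)$ is bounded by $1/\eta$, while its norm in $M_s(V)$ is at least $N^{1/s}/\|\omega\|_\infty$. The inequality $\eta>0$ is where $p\neq2$ enters the proof of (c).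

\subsection{Two variables}

Define
\[ t_1(a,b)=z(a)-\lambda,\qquad t_2(a,b)=z(b)-\lambda . \]
Since $z$ is real, $|t_i|\ge\eta$. Every row or column of $t_i$ is either the symbol of $\mathsf K-\lambda$ or a constant of modulus at most $2$, so $\|t_i\|_{\mathrm{rc}}\le2$. Consider the equation $r_1t_1+r_2t_2=1$. The solution $r_1=0$, $r_2=1/t_2$ has constant columns, hence column norms at most $1/\eta$; the solution $r_1=1/t_1$, $r_2=0$ has row norms at most $1/\eta$. We show that no solution has both small rows and small columns. For this we need one functional that takes the value $1$ at the constant $1$ and is small on multiples of $t_1$ and of $t_2$. Put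
\[ \ell_N(r)=\sum_{a,b}r(a,b)\,\widehat{u_N}(a)\,\widehat{u_N}(b)\,\overline{\widehat{u_N^*}(a)\,\widehat{u_N^*}(b)},\qquad\ell_N(1)=\langle u_N,u_N^*\rangle^2=1 . \]

\begin{lemma}\label{lem:functional}
If $\|r_1\|_{\mathrm{rc}},\|r_2\|_{\mathrm{rc}}\le\varkappa$, then $|\ell_N(r_1t_1+r_2t_2)|\le2\varkappa\|\omega\|_\infty N^{-1/s}$.
\end{lemma}

\begin{proof}
For $\|r\|_{\mathrm{rc}}\le\varkappa$ let $\Lambda_r(h,k,h',k')=\sum_{a,b}r(a,b)\hat h(a)\hat k(b)\overline{\hat h'(a)\hat k'(b)}$. For fixed $b$, (M1) bounds the sum over $a$ by $\varkappa\|h\|_p\|h'\|_{p'}|\hat k(b)\hat k'(b)|$; the Cauchy--Schwarz inequality in $b$ then gives $|\Lambda_r|\le\varkappa\|h\|_p\|h'\|_{p'}\|k\|_2\|k'\|_2$. Using rows instead, $|\Lambda_r|\le\varkappa\|h\|_2\|h'\|_2\|k\|_p\|k'\|_{p'}$. The form is $4$-linear in $h,k,\bar h',\bar k'$. At the midpoint of the two exponent vectors, $h$ and $k$ both receive $\frac12(\frac1p+\frac12)=\frac1s$, and $h',k'$ both receive $\frac12(\frac1{p'}+\frac12)=\frac1{s'}$. So interpolation gives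
\[ |\Lambda_r(h,k,h',k')|\le\varkappa\|h\|_s\|k\|_s\|h'\|_{s'}\|k'\|_{s'} . \]
Now $\ell_N(r_1t_1)=\Lambda_{r_1}((\mathsf K-\lambda)u_N,u_N,u_N^*,u_N^*)$ and $\ell_N(r_2t_2)=\Lambda_{r_2}(u_N,(\mathsf K-\lambda)u_N,u_N^*,u_N^*)$, and Lemma~\ref{lem:eigen} applies.
\end{proof}

The whole mechanism of Theorem~\ref{thm:main}(c) is already visible.

\begin{example}\label{ex:model}
Let $\mathcal A$ be the algebra of sequences $r=(r_N)_{N\ge1}$, with $r_N$ a function on $\mathbb F^N\times\mathbb F^N$ and $\|r\|=\sup_N\|r_N\|_{\mathrm{rc}}<\infty$. Let $\mathcal B=\mathcal B_{\mathrm{col}}\times\mathcal B_{\mathrm{row}}$, where each factor is the $\ell^\infty$-product of copies of $M_p(\mathbb F^N)$, one for each $N$ and each column, respectively row. Sending $r$ to the family of its columns and rows is an isometric unital homomorphism $\mathcal A\to\mathcal B$. Let $t_1,t_2\in\mathcal A$ be the sequences defined above. If $r_1t_1+r_2t_2=1$ in $\mathcal A$, then Lemma~\ref{lem:functional} gives $1\le2\max\|r_i\|\,\|\omega\|_\infty N^{-1/s}$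 for all $N$, which is false. In $\mathcal B$, however, $t_2$ is a scalar of modulus at least $\eta$ on each column and $t_1$ on each row, so $b_1=(0,1/t_1)$ and $b_2=(1/t_2,0)$ lie in $\mathcal B$ and $t_1b_1+t_2b_2=1$. By Lemma~\ref{lem:ideals}(ii), $\mathcal A$ is not a cortex algebra. The element $b_1$ assigns two different values to the point $(a,b)$: the value $0$ as a point of its column and $1/t_1(a,b)$ as a point of its row.
\end{example}

It remains to find this structure inside $M_p(\Gamma)$.

\section{Rank-one characters}\label{sec:rankone}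

We want characters $\epsilon_{ab}$, $a,b\in V$, of a finite group $D$ such that a symbol supported on $E=\{\epsilon_{ab}\}$ has multiplier norm comparable to $\|\cdot\|_{\mathrm{rc}}$, uniformly in $N$. Each column and each row should be a copy of the character group $V$, and there should be few additive relations among the $\epsilon_{ab}$ beyond those inside one row or one column. The characters $e_q(a\cdot x+b\cdot y)$ of $V\times V$ have the first property but satisfy $\epsilon_{ab}+\epsilon_{a'b'}=\epsilon_{ab'}+\epsilon_{a'b}$ for all indices. We therefore take a function bilinear in $(a,b)$.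

For $a\in V$ let $\tilde a=(1,a)\in\mathbb F^{N+1}$, with coordinates indexed $0,\dots,N$. Let $\Delta$ be the additive group of $(N+1)\times(N+1)$ matrices over $\mathbb F$ and $D$ its dual, identified with matrices $X$ through $Y(X)=e_q(\sum_{k,l}Y_{kl}X_{kl})$. Put
\[ \epsilon_{ab}=\tilde a\tilde b^T\in\Delta,\qquad\epsilon_{ab}(X)=e_q(\tilde a^TX\tilde b),\qquad E=\{\epsilon_{ab}:a,b\in V\}. \]
The leading coordinate $1$ removes the scaling ambiguity of rank-one matrices: $a$ and $b$ can be read off from the $0$-th column and row of $\epsilon_{ab}$, so $(a,b)\mapsto\epsilon_{ab}$ is injective and functions on $E$ are functions on $V\times V$. Also $0\notin E$, since the $(0,0)$ entry is $1$. For $c:V\times V\to\mathbb C$ define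
\begin{gather*}
F_c=\sum_{a,b}c_{ab}\epsilon_{ab},\qquad F_b=\sum_ac_{ab}\epsilon_{ab},\qquad F^a=\sum_bc_{ab}\epsilon_{ab}\qquad\text{on }D,\\
f_b(x)=\sum_ac_{ab}e_q(a\cdot x),\qquad g_a(y)=\sum_bc_{ab}e_q(b\cdot y)\qquad\text{on }V,
\end{gather*}
and, for $t\ge2$,
\[ \mathrm{Col}_t=\Big(\sum_b\|f_b\|_t^t\Big)^{1/t},\qquad\mathrm{Row}_t=\Big(\sum_a\|g_a\|_t^t\Big)^{1/t},\qquad\mathcal N_t(c)=\max\big(\|c\|_2,\mathrm{Col}_t,\mathrm{Row}_t\big), \]
where $\|c\|_2^2=\sum|c_{ab}|^2$. By Parseval's identity $\mathrm{Col}_2=\mathrm{Row}_2=\|c\|_2$. As $\mathrm{Col}_t$ is an $L^t$ norm of one fixed function, H\"older's inequality gives $\mathrm{Col}_t\le\max(\mathrm{Col}_2,\mathrm{Col}_{t_1})$ for $2\le t\le t_1$, and the same holds for rows. Hence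
\begin{equation}\label{eq:mono}
\mathcal N_t(c)\le\mathcal N_{t_1}(c)\qquad(2\le t\le t_1).
\end{equation}
Transposition $X\mapsto X^T$ exchanges rows and columns, so we state the basic properties for columns only. Let $X\in D$ be uniformly distributed and $\xi_b=X\tilde b\in\mathbb F^{N+1}$.
\begin{itemize}
\item[(C1)] The column $\{\epsilon_{ab}:a\in V\}$ is a coset of the subgroup $\{(0,a)\tilde b^T:a\in V\}$ of $\Delta$.
\item[(C2)] $\xi_b$ is uniform on $\mathbb F^{N+1}$ and $F_b=e_q(\xi_{b,0})f_b(\xi_{b,1},\dots,\xi_{b,N})$. So $\|F_b\|_{L^t(D)}=\|f_b\|_{L^t(V)}$.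
\item[(C3)] For $b\ne b'$ the vectors $\tilde b,\tilde b'$ are linearly independent, so $X\mapsto(\xi_b,\xi_{b'})$ is onto $\mathbb F^{N+1}\times\mathbb F^{N+1}$, and $\xi_b,\xi_{b'}$ are independent.
\end{itemize}
If the $\xi_b$ were jointly independent, Rosenthal's inequality would bound $\|F_c\|_p$ by $\max(\|c\|_2,\mathrm{Col}_p)$. They are only pairwise independent, and part (ii) below shows that $\mathrm{Row}_p$ must appear as well. The main estimate says that nothing else is needed.

\begin{proposition}\label{prop:tensor}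
There is $C=C(p,q)$, independent of $N$, such that:
\begin{itemize}
\item[(i)] $\|F_c\|_p\le C\,\mathcal N_p(c)$ for all $c$.
\item[(ii)] If $\Phi:D\to\mathbb C$ and $c_{ab}=\hat\Phi(\epsilon_{ab})$, then $\mathcal N_p(c)\le\|\Phi\|_p$.
\item[(iii)] If $r$ is a function on $E$, extended by $0$ to $\Delta$, then $\|r\|_{M_p(\Delta)}\le C\|r\|_{\mathrm{rc}}$. Conversely, $\|r|_E\|_{\mathrm{rc}}\le\|r\|_{M_p(\Delta)}$ for every function $r$ on $\Delta$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of (ii), and of (iii) given (i)]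
(ii) By (C1) and (M5), $\Phi\mapsto(F_b)_b$ is a contraction $L^\infty\to\ell^\infty(L^\infty)$. The columns are disjoint, so it is a contraction $L^2\to\ell^2(L^2)$ by Bessel's inequality. Interpolation and (C2) give $\mathrm{Col}_p\le\|\Phi\|_p$; rows follow by transposition; and $\|c\|_2\le\|\Phi\|_2\le\|\Phi\|_p$.

(iii) Let $c=\hat\Phi|_E$. Then $r[\Phi]=F_{rc}$. The column functions of $rc$ are $r(\cdot,b)[f_b]$, the row functions are $r(a,\cdot)[g_a]$, and $\|rc\|_2\le\|r\|_\infty\|c\|_2$. So $\mathcal N_p(rc)\le\|r\|_{\mathrm{rc}}\mathcal N_p(c)\le\|r\|_{\mathrm{rc}}\|\Phi\|_p$, and (i) gives the first claim. For the converse, apply $r$ to $F_b$ with $f_b$ arbitrary: by (C2), $\|r(\cdot,b)[f_b]\|_p=\|r[F_b]\|_p\le\|r\|_{M_p(\Delta)}\|f_b\|_p$, and the same holds for rows.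
\end{proof}

For (i) we raise $F_c$ to an integer power. Let $m\ge2$ be the integer with $2m-2<p\le2m$ and let $\rho=p/m\in(1,2]$, so $\|F_c\|_p^m=\|F_c^m\|_\rho$. Expand $F_c^m$ over tuples $(a_i,b_i)_{i\le m}$ and put
\[ H_{\mathrm{col}}=\sum_bF_b^m,\qquad H_{\mathrm{row}}=\sum_a(F^a)^m,\qquad H_{\mathrm{pt}}=\sum_{a,b}(c_{ab}\epsilon_{ab})^m,\qquad H_{\mathrm{off}}=F_c^m-H_{\mathrm{col}}-H_{\mathrm{row}}+H_{\mathrm{pt}} . \]
The first three collect the tuples with all $b_i$ equal, all $a_i$ equal, and both. By inclusion--exclusion, $H_{\mathrm{off}}$ collects the tuples in which neither all $a_i$ nor all $b_i$ are equal. We would like to pass from $L^\rho$ to $L^2$, where norms are computed by counting relations. For $H_{\mathrm{col}}$ this is too wasteful: for a single column, $\|H_{\mathrm{col}}\|_2=\|f_b\|_{2m}^m$, and $2m$ may exceed $p$. For $H_{\mathrm{off}}$ the exponent drops below $p$.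

\begin{proposition}\label{prop:off}
$\|H_{\mathrm{off}}\|_2^2\le C(m,q)\,\mathcal N_{2m-2}(c)^{2m}$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:tensor}(i) given Proposition~\ref{prop:off}]
Consider the linear map $(\phi_b)_b\mapsto\sum_b(\phi_b(\xi_b)-\mathbb E\phi_b)$, where the $\phi_b$ are functions on $\mathbb F^{N+1}$. It has norm at most $2$ from $\ell^1(L^1)$ to $L^1(D)$ by the triangle inequality, and at most $1$ from $\ell^2(L^2)$ to $L^2(D)$, because by (C3) the summands are orthogonal. So it has norm at most $2$ from $\ell^\rho(L^\rho)$ to $L^\rho(D)$. Take $\phi_b(\xi_b)=F_b^m$. Then $\sum_b\|\phi_b\|_\rho^\rho=\mathrm{Col}_p^p$, so the image has norm at most $2\,\mathrm{Col}_p^m$. The constant term satisfies $|\sum_b\mathbb EF_b^m|\le\mathrm{Col}_m^m\le\mathcal N_p^m$ by \eqref{eq:mono}, as $2\le m\le2m-2<p$. Hence $\|H_{\mathrm{col}}\|_\rho\le3\mathcal N_p^m$, and by transposition $\|H_{\mathrm{row}}\|_\rho\le3\mathcal N_p^m$. Also $\|H_{\mathrm{pt}}\|_\rho\le\sum|c_{ab}|^m\le\|c\|_2^m$.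 Finally $\|H_{\mathrm{off}}\|_\rho\le\|H_{\mathrm{off}}\|_2\le C\mathcal N_{2m-2}^m\le C\mathcal N_p^m$ by Proposition~\ref{prop:off} and \eqref{eq:mono}. Adding up, $\|F_c\|_p^m\le C\mathcal N_p^m$.
\end{proof}

\begin{example}[the range $2<p\le4$]\label{ex:m2}
For $m=2$, Proposition~\ref{prop:off} is a direct count. Here $H_{\mathrm{off}}=\sum c_{a_1b_1}c_{a_2b_2}Y$ with $Y=\tilde a_1\tilde b_1^T+\tilde a_2\tilde b_2^T$, $a_1\ne a_2$, $b_1\ne b_2$. Since $\tilde b_1,\tilde b_2$ are independent, the range of the matrix $Y$ is the plane spanned by $\tilde a_1,\tilde a_2$; the range of $Y^T$ is the plane spanned by $\tilde b_1,\tilde b_2$. Each plane contains $q$ vectors with $0$-th coordinate $1$, so $Y$ has at most $q^4$ such representations. By Parseval's identity and the Cauchy--Schwarz inequality on each coefficient, $\|H_{\mathrm{off}}\|_2^2\le q^4\sum|c_{a_1b_1}|^2|c_{a_2b_2}|^2\le q^4\|c\|_2^4$.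
\end{example}

For $m\ge3$ the number of representations is unbounded. If $b_1=b_2=b\ne b_3$, the matrix $(\tilde a_1+\tilde a_2)\tilde b^T+\tilde a_3\tilde b_3^T$ only remembers $a_1+a_2$. Such terms produce $\|f_b\|_4$, which depends on the arguments of the $c_{ab}$, so we cannot take absolute values at the start. The next section organizes all such partial coincidences.

\section{The off-diagonal part}\label{sec:offdiag}

\subsection{Reduction to pairs of subspaces}

Let $n=2m\ge4$ and $[n]=\{1,\dots,n\}$. For a finite set $J$, a subspace $U\subset\mathbb F^J$ and $T\subset J$, let $U_T=\{u\in U:\operatorname{supp}u\subset T\}$, let $U|_T\subset\mathbb F^T$ be the set of restrictions, and let $U^\circ$ be the annihilator of $U$ for the dot product. Let $U\otimes V$ be the group of $(x_i)_{i\in J}\in V^J$ whose \emph{coordinate vectors} $(x_{i,k})_{i\in J}$, $k\le N$, all lie in $U$. We use two identities: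
\begin{equation}\label{eq:dims}
\dim U=\dim U|_T+\dim U_{J\setminus T},\qquad\dim U^\circ|_T=|T|-\dim U_T .
\end{equation}
The first is rank--nullity. For the second, $w\in\mathbb F^T$ annihilates $U^\circ|_T$ if and only if its extension by zero lies in $U^{\circ\circ}=U$.

Let $\sigma_i=1$ and $c^{(i)}=c$ for $i\le m$, and $\sigma_i=-1$ and $c^{(i)}=\bar c$ for $i>m$. Let $f_b^{(i)},g_a^{(i)}$ be the column and row functions of $c^{(i)}$; those of $\bar c$ are $\overline{f_b(-x)}$ and $\overline{g_a(-y)}$, so all norms agree with those for $c$. On $\mathbb F^n$ put $[u,v]=\sum\sigma_iu_iv_i$ and let $\perp$ refer to this form. It is symmetric and nondegenerate, also on each $\mathbb F^S$, $S\subset[n]$. For $\mathbf1=(1,\dots,1)$ we have $[\mathbf1,\mathbf1]=0$. For $a=(a_1,\dots,a_n)\in V^n$ let $L(a)\subset\mathbb F^n$ be the span of $\mathbf1$ and the coordinate vectors of $a$. The $(k,l)$ entry of $\sum_i\sigma_i\tilde a_i\tilde b_i^T$ is the pairing of the $k$-th coordinate vector of $a$ with the $l$-th of $b$, the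 $0$-th vectors being $\mathbf1$. So this matrix vanishes if and only if $L(a)\perp L(b)$. Expanding $\mathbb E\,H_{\mathrm{off}}\overline{H_{\mathrm{off}}}$ gives
\[ \|H_{\mathrm{off}}\|_2^2=\sum\prod_{i\le n}c^{(i)}_{a_ib_i}, \]
the sum being over $(a,b)\in V^n\times V^n$ with $L(a)\perp L(b)$ such that none of the four tuples $(a_i)_{i\le m}$, $(a_i)_{i>m}$, $(b_i)_{i\le m}$, $(b_i)_{i>m}$ is constant. The last condition depends only on $(L(a),L(b))$: for instance, $(a_i)_{i\le m}$ is constant if and only if every element of $L(a)$ is constant on $\{1,\dots,m\}$.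

Let $\mathcal P$ be the set of pairs $(L,L')$ of subspaces of $\mathbb F^n$ with $\mathbf1\in L\cap L'$ and $L\perp L'$, ordered by inclusion in both entries, and let $\iota:\mathcal P\to\{0,1\}$ be the indicator of the non-constancy condition. The relations among the $\epsilon_{ab}$ are thus classified by a finite poset that does not depend on $N$. The condition $L(a)=L$ is not linear in $a$, but $L(a)\subset L$ is: it says $a\in L\otimes V$. To sum over these groups we define $\nu:\mathcal P\to\mathbb Z$, recursively from the maximal elements down, by $\iota(x)=\sum_{y\ge x}\nu(y)$. It depends only on $n$ and $q$. Substituting $x=(L(a),L(b))$ and exchanging sums,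
\begin{equation}\label{eq:mobius}
\|H_{\mathrm{off}}\|_2^2=\sum_{(L,L')\in\mathcal P}\nu(L,L')\,\Sigma_{L,L'},\qquad\Sigma_{L,L'}=\sum_{a\in L\otimes V}\ \sum_{b\in L'\otimes V}\ \prod_{i\le n}c^{(i)}_{a_ib_i}.
\end{equation}
Call the pairs $(\mathbf1^\perp,\langle\mathbf1\rangle)$ and $(\langle\mathbf1\rangle,\mathbf1^\perp)$ \emph{bad}. For the first one, all $b_i$ are equal and $\sum\sigma_ia_i=0$, so $\Sigma_{L,L'}=\sum_b\|f_b\|_n^n$ involves the exponent $n$ that we must avoid. Bad pairs do not contribute to \eqref{eq:mobius}. They are maximal in $\mathcal P$, because both entries of any pair lie in $\mathbf1^\perp$ and $(\mathbf1^\perp)^\perp=\langle\mathbf1\rangle$; so $\nu=\iota$ there, and $\iota=0$ because all elements of $\langle\mathbf1\rangle$ are constant. Proposition~\ref{prop:off} therefore follows, with $C(m,q)=\sum_{\mathcal P}|\nu|$, from the next statement.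

\begin{proposition}\label{prop:pairs}
If $(L,L')\in\mathcal P$ is not bad, then $|\Sigma_{L,L'}|\le\mathcal N_{n-2}(c)^n$.
\end{proposition}

\begin{example}\label{ex:six}
Let $n=6$, $L=\{u:u_1+u_2=u_4+u_5,\ u_3=u_6\}$ and $L'=\{v:v_1=v_2=v_4=v_5,\ v_3=v_6\}$. Then $[u,v]=v_1(u_1+u_2-u_4-u_5)+v_3(u_3-u_6)=0$, and $\Sigma_{L,L'}=\big(\sum_b\|f_b\|_4^4\big)\|c\|_2^2$. The indices $1,2,4,5$ have to be summed on the Fourier side, the indices $3,6$ directly, and the exponent $n-2=4$ occurs.
\end{example}

\subsection{H\"older inequalities over subspaces}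

For $\tau\in\mathbb R^J$ and $T\subset J$ write $\tau(T)=\sum_{i\in T}\tau_i$. We use two theorems from combinatorial optimization, both in \cite{Schrijver}. A set function $f$ is \emph{submodular} if $f(T)+f(T^*)\ge f(T\cup T^*)+f(T\cap T^*)$ for all $T,T^*$, and \emph{supermodular} if the reverse inequality holds.

\emph{Edmonds' theorem.} For a matroid on a finite set $J$ with rank function $\mathrm{rk}$, the polytope $\{\tau\in\mathbb R_{\ge0}^J:\tau(T)\le\mathrm{rk}(T)\ \forall T\subset J\}$ is the convex hull of the indicators of independent sets. We apply it to the matroid of linear dependence among the coordinate functionals on a subspace $U\subset\mathbb F^J$: its rank function is $\dim U|_T$, and $I$ is independent if and only if $U|_I=\mathbb F^I$.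

\emph{Frank's sandwich theorem.} If $\tau^+$ is submodular and $\tau^-$ supermodular on the subsets of a finite set $J$, $\tau^-\le\tau^+$ and $\tau^+(\emptyset)=\tau^-(\emptyset)=0$, then there is $\tau\in\mathbb R^J$ with $\tau^-(T)\le\tau(T)\le\tau^+(T)$ for all $T$.

\begin{lemma}\label{lem:holder}
Let $U\subset\mathbb F^J$ be a subspace, $\tau\in[0,1]^J$, and $u_i:V\to[0,\infty)$.
\begin{itemize}
\item[(i)] If $\tau(T)\ge\dim U_T$ for all $T\subset J$, then $\sum_{\beta\in U\otimes V}\prod_iu_i(\beta_i)\le\prod_i\|u_i\|_{\ell^{1/\tau_i}(V)}$ (counting measure).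
\item[(ii)] If $\tau(T)\le\dim U|_T$ for all $T\subset J$, then $\mathbb E_{x\in U\otimes V}\prod_iu_i(x_i)\le\prod_i\|u_i\|_{L^{1/\tau_i}(V)}$ (probability measure).
\end{itemize}
\end{lemma}

For $U=\langle\mathbf1\rangle$ the conditions read $\tau(J)\ge1$ and $\tau(J)\le1$, and both parts are H\"older's inequality.

\begin{proof}
In each part the left side is a multilinear form with non-negative coefficients, so by interpolation the set of $\tau$ for which the inequality holds is convex.

(ii) By Edmonds' theorem it suffices to take $\tau=1_I$ with $U|_I=\mathbb F^I$. Then $U\otimes V\to V^I$ is onto, the $(x_i)_{i\in I}$ are independent and uniform, and the left side is at most $\prod_{i\in I}\|u_i\|_1\prod_{i\notin I}\|u_i\|_\infty$.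

(i) By \eqref{eq:dims} the hypothesis says that the vector $(1-\tau_i)_i\ge0$ has sum at most $|T|-\dim U_T=\dim U^\circ|_T$ over each $T$. By Edmonds' theorem for $U^\circ$, it suffices to take $\tau=1_I$ where $I'=J\setminus I$ satisfies $U^\circ|_{I'}=\mathbb F^{I'}$, that is, $U_{I'}=0$. Then $\beta\in U\otimes V$ is determined by $(\beta_i)_{i\in I}$, and the left side is at most $\prod_{i\in I}\|u_i\|_1\prod_{i\notin I}\|u_i\|_\infty$.
\end{proof}

\subsection{Splitting the indices}

Fix a pair $(L,L')\in\mathcal P$ that is not bad, and put $d(S)=\dim L_S$, $d'(S)=\dim L'_S$ for $S\subset[n]$. Both are supermodular, since $L_S\cap L_T=L_{S\cap T}$ and $L_S+L_T\subset L_{S\cup T}$. Moreover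
\begin{equation}\label{eq:single}
d(\{i\})=d'(\{i\})=0,
\end{equation}
because a non-zero vector supported at $i$ is not orthogonal to $\mathbf1$.

If $d(S)\le|S|/2$ and $d'(S)\le|S|/2$ for all $S$, two applications of Lemma~\ref{lem:holder}(i) with $\tau=\frac12$ bound $|\Sigma_{L,L'}|$ by $\|c\|_2^n$. In general we isolate the indices where $L$ or $L'$ is too large. Let $S_1$ be a set that maximizes $d(S)-|S|/2$ and is minimal for inclusion among the maximizers, and let $S_2$ be the same for $d'(S)-|S|/2$.

\begin{lemma}\label{lem:disjoint}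
$S_1\cap S_2=\emptyset$.
\end{lemma}

\begin{proof}
Suppose $T=S_1\cap S_2\ne\emptyset$. By minimality $S_1\setminus T$ is not a maximizer, so \eqref{eq:dims} gives $\dim L_{S_1}|_T=d(S_1)-d(S_1\setminus T)>|T|/2$. In the same way $\dim L'_{S_2}|_T>|T|/2$. But for $u\in L_{S_1}$ and $v\in L'_{S_2}$ we have $0=[u,v]=\sum_{i\in T}\sigma_iu_iv_i$, so the two restricted spaces are orthogonal in $\mathbb F^T$ and their dimensions add up to at most $|T|$.
\end{proof}

Let $S_0=[n]\setminus(S_1\cup S_2)$, $J_a=S_0\cup S_2$ and $J_b=S_0\cup S_1$. Group the $a\in L\otimes V$ by their restriction $\alpha\in L|_{J_a}\otimes V$; the fiber is a coset $a^\alpha+L_{S_1}\otimes V$. Group the $b\in L'\otimes V$ by $\beta\in L'|_{J_b}\otimes V$; the fiber is a coset $b^\beta+L'_{S_2}\otimes V$. With $l\in L_{S_1}\otimes V$ and $l'\in L'_{S_2}\otimes V$, the pair $(a_i,b_i)$ equals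
\[ (\alpha_i,\beta_i)\ \text{ for }i\in S_0,\qquad(a_i^\alpha+l_i,\beta_i)\ \text{ for }i\in S_1,\qquad(\alpha_i,b_i^\beta+l'_i)\ \text{ for }i\in S_2 . \]
Because $S_1$ and $S_2$ are disjoint, no factor involves both $l$ and $l'$, so for fixed $(\alpha,\beta)$ the sum factors into a sum over $l$ and a sum over $l'$. We evaluate them by Poisson summation. Let $K_1\subset\mathbb F^{S_1}$ be the dot-product annihilator of $L_{S_1}$. Insert $c^{(i)}_{ab}=\mathbb E_xf_b^{(i)}(x)e_q(-a\cdot x)$. Since $\sum_le_q(-\sum_il_i\cdot x_i)=|L_{S_1}\otimes V|\,1_{K_1\otimes V}(x)$ and $|V^{S_1}|=|L_{S_1}\otimes V|\,|K_1\otimes V|$,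
\[ \sum_{l\in L_{S_1}\otimes V}\ \prod_{i\in S_1}c^{(i)}_{a_i^\alpha+l_i,\beta_i}=\mathbb E_{x\in K_1\otimes V}\prod_{i\in S_1}f^{(i)}_{\beta_i}(x_i)\,e_q(-a_i^\alpha\cdot x_i). \]
The same identity holds for $l'$, with the row functions and the annihilator $K_2\subset\mathbb F^{S_2}$ of $L'_{S_2}$. Only now do we take absolute values:
\begin{equation}\label{eq:abs}
|\Sigma_{L,L'}|\le\sum_\alpha\sum_\beta\ \prod_{i\in S_0}|c^{(i)}_{\alpha_i\beta_i}|\cdot\mathbb E_{x\in K_1\otimes V}\prod_{i\in S_1}|f^{(i)}_{\beta_i}(x_i)|\cdot\mathbb E_{y\in K_2\otimes V}\prod_{i\in S_2}|g^{(i)}_{\alpha_i}(y_i)| .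
\end{equation}

Each $i\in S_1$ enters two summations, the average over $x$ and the sum over $\beta$. To end up with $\mathrm{Col}_{1/\tau_i}$ we must use the same exponent $\tau_i$ in both. The first imposes upper bounds on $\tau$, the second lower bounds. The relevant dimensions are $\dim K_1|_T=|T|-d(T)$ for $T\subset S_1$, by \eqref{eq:dims}, and
\[ \dim(L'|_{J_b})_T=\delta(T):=d'(T\cup S_2)-d'(S_2)\qquad(T\subset J_b), \]
since $(L'|_{J_b})_T$ is the image of $L'_{T\cup S_2}$ under a restriction map with kernel $L'_{S_2}$.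

\begin{lemma}\label{lem:exponents}
There is $\tau\in[\frac1{n-2},\frac12]^{S_1}$ such that for all $T\subset S_1$ and $T_0\subset S_0$
\[ \mathrm{(A)}\quad\tau(T)\le|T|-d(T),\qquad\qquad\mathrm{(B)}\quad\tau(T)+\tfrac12|T_0|\ge\delta(T_0\cup T). \]
\end{lemma}

In Example~\ref{ex:six}, $d(S)=(|S\cap\{1,2,4,5\}|-1)_++(|S\cap\{3,6\}|-1)_+$, so $S_1=\{1,2,4,5\}$; condition (A) gives $\tau(S_1)\le1$, which forces $\tau_i=\frac14$.

\begin{proof}[Proof of Proposition~\ref{prop:pairs} given Lemma~\ref{lem:exponents}]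
The pair $(L',L)$ is not bad either, so the lemma also gives $\tau\in[\frac1{n-2},\frac12]^{S_2}$ satisfying the conditions (A$'$), (B$'$) obtained by exchanging $(L,d,S_1)$ with $(L',d',S_2)$. Put $\tau_i=\frac12$ on $S_0$. In \eqref{eq:abs}, Lemma~\ref{lem:holder}(ii) with (A) and (A$'$) bounds the two averages by $\prod_{S_1}\|f_{\beta_i}^{(i)}\|_{1/\tau_i}$ and $\prod_{S_2}\|g^{(i)}_{\alpha_i}\|_{1/\tau_i}$. For fixed $\beta$, apply Lemma~\ref{lem:holder}(i) to the sum over $\alpha$, with $U=L|_{J_a}$ and (B$'$). This gives the factors $(\sum_a|c_{a\beta_i}|^2)^{1/2}$ for $i\in S_0$ and $\mathrm{Row}_{1/\tau_i}$ for $i\in S_2$. Apply it finally to the sum over $\beta$, with $U=L'|_{J_b}$ and (B). The result is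
\[ |\Sigma_{L,L'}|\le\|c\|_2^{|S_0|}\prod_{i\in S_1}\mathrm{Col}_{1/\tau_i}\prod_{i\in S_2}\mathrm{Row}_{1/\tau_i}\le\mathcal N_{n-2}(c)^n \]
by \eqref{eq:mono}, since $2\le1/\tau_i\le n-2$.
\end{proof}

\subsection{Existence of the exponents}

\begin{proof}[Proof of Lemma~\ref{lem:exponents}]
We merge the upper bounds on $\tau$ into one set function and the lower bounds into another. For $T\subset S_1$ let
\begin{align*}
\tau^+(T)&=\min_{T'\subset T}\Big[|T'|-d(T')+\tfrac12|T\setminus T'|\Big],\\
\tau^-(T)&=\max_{T_0\subset S_0,\ T_1\subset T}\Big[\delta(T_0\cup T_1)-\tfrac12|T_0|+\tfrac1{n-2}|T\setminus T_1|\Big].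
\end{align*}
A vector $\tau$ with $\tau^-\le\tau\le\tau^+$ satisfies (A) (take $T'=T$), (B) (take $T_1=T$), and $\frac1{n-2}\le\tau^-(\{i\})\le\tau_i\le\tau^+(\{i\})\le\frac12$ (take $T_0=T_1=T'=\emptyset$). We check the hypotheses of Frank's theorem.

By maximality of $S_2$,
\begin{equation}\label{eq:max}
\delta(W)\le\tfrac12|W|\qquad(W\subset J_b).
\end{equation}
Hence $\tau^-(\emptyset)=0$, and $\tau^+(\emptyset)=0$ by definition. For submodularity of $\tau^+$, let $T',T''$ be optimal for $T,T^*$ and use $T'\cup T''$ for $T\cup T^*$ and $T'\cap T''$ for $T\cap T^*$. The function $|\cdot|-d$ is submodular, and $|T\setminus T'|+|T^*\setminus T''|=|(T\cup T^*)\setminus(T'\cup T'')|+|(T\cap T^*)\setminus(T'\cap T'')|$ because cardinality is additive. For supermodularity of $\tau^-$, let $(T_0,T_1)$ and $(T_0^*,T_1^*)$ be optimal and use $(T_0\cup T_0^*,T_1\cup T_1^*)$ and $(T_0\cap T_0^*,T_1\cap T_1^*)$. The function $\delta$ is supermodular with $d'$; we have $(T_0\cup T_1)\cap(T_0^*\cup T_1^*)=(T_0\cap T_0^*)\cup(T_1\cap T_1^*)$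 because $S_0\cap S_1=\emptyset$; and the cardinality terms balance as before.

It remains to prove $\tau^-\le\tau^+$. Let $T_0\subset S_0$, $T_1,T'\subset T\subset S_1$, and split $T\setminus T_1$ into $T_3=(T\setminus T_1)\cap T'$ and $T_4=(T\setminus T_1)\setminus T'$, so that $|T\setminus T'|=|T_1\setminus T'|+|T_4|$. Since $\frac1{n-2}|T_4|\le\frac12|T_4|$, it suffices to show
\begin{equation}\label{eq:key}
\delta(T_0\cup T_1)-\tfrac12|T_0|+\tfrac1{n-2}|T_3|\le|T'|-d(T')+\tfrac12|T_1\setminus T'| .
\end{equation}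
Let $Q=L'_{T_0\cup T_1\cup S_2}$. By \eqref{eq:dims}, $\dim Q=\dim Q|_{T'}+d'(T_0\cup(T_1\setminus T')\cup S_2)$, and by \eqref{eq:max} the last term is at most $d'(S_2)+\frac12(|T_0|+|T_1\setminus T'|)$. Therefore
\begin{equation}\label{eq:Q}
\delta(T_0\cup T_1)-\tfrac12|T_0|=\dim Q-d'(S_2)-\tfrac12|T_0|\le\dim Q|_{T'}+\tfrac12|T_1\setminus T'| .
\end{equation}
Since $L'|_{T'}\perp L_{T'}$ in $\mathbb F^{T'}$,
\begin{equation}\label{eq:orth}
\dim Q|_{T'}\le\dim L'|_{T'}\le|T'|-d(T').
\end{equation}

\emph{Case $T_3=\emptyset$.} Inequality \eqref{eq:key} follows from \eqref{eq:Q} and \eqref{eq:orth}.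

\emph{Case $1\le|T_3|\le n-2$.} Elements of $Q$ vanish on $T_3$, while $\mathbf1|_{T'}\in L'|_{T'}$ does not. So the first inequality in \eqref{eq:orth} is strict, and the gain of $1$ pays for $\frac1{n-2}|T_3|\le1$.

\emph{Case $|T_3|\ge n-1$.} The set $T_0\cup T_1\cup S_2$ is disjoint from $T_3$ and has at most one element, so $\delta(T_0\cup T_1)=0$ by \eqref{eq:single}, and the left side of \eqref{eq:key} is at most $\frac n{n-2}\le2$. We show $|T'|-d(T')\ge2$. Otherwise, \eqref{eq:orth} and $\mathbf1\in L'$ give $\dim L'|_{T'}=|T'|-d(T')=1$. The complement of $T'\supset T_3$ has at most one element, so by \eqref{eq:single} restriction to $T'$ is injective on $L'$, and $L'=\langle\mathbf1\rangle$. If $|T'|=n$, then $\dim L=n-1$. If $|T'|=n-1$, then $\dim L_{T'}=n-2$ and $\mathbf1\in L\setminus L_{T'}$, so $\dim L\ge n-1$. In both cases $L=\mathbf1^\perp$ and the pair is bad, which is excluded. This is the only place where that hypothesis is used.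
\end{proof}

This completes the proof of Propositions~\ref{prop:pairs}, \ref{prop:off} and~\ref{prop:tensor}.

\section{The superalgebra}\label{sec:proofc}

For $j\ge1$ let $V_j,\Delta_j,D_j,E_j,\ell_j,u_j,u_j^*$ be the objects of Sections~\ref{sec:model} and~\ref{sec:rankone} for $N=j$; we write $t_1,t_2$ without the index $j$ and regard them as functions on $E_j$, extended by $0$ to $\Delta_j$. If $\Gamma$ contains $\bigoplus_j\Delta_j$, the sets $E_j$ can be placed in $\Gamma$ directly. A group such as $\Gamma=\mathbb Z$ has no such subgroups. Then we view $D_j$, for $q=2$, as the subgroup $\{0,\pi\}^{M}$ of a torus, replace each point of $\Delta_j$ by its residue class in $\mathbb Z^M$, and embed finite parts of $\mathbb Z^M$ into $\Gamma$. The next proposition lists what the proof of (c) needs in either case; it is proved in Section~\ref{sec:blocks}. Constants $C$ depend only on $p$ and $q$.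

\begin{proposition}\label{prop:blocks}
Let $\Gamma$ be infinite and $p>2$. There is a prime $q$ such that for every sequence $\delta_j\in(0,\frac12]$ the following objects exist for $j\ge1$: a compact Abelian group $\mathcal K_j$ containing $D_j$ as a subgroup, with dual $\mathcal Z_j$ and restriction map $\pi_j:\mathcal Z_j\to\Delta_j$; a finite set $Q_j\subset\mathcal Z_j$; a map $\chi_j:Q_j\to\Gamma$; and functions $v_j^0,v_j,v_j^1,\psi_j$ on $\mathcal Z_j$ supported in $Q_j$, such that:
\begin{itemize}
\item[(B1)] The characters $\chi_j(n)$, $j\ge1$, $n\in Q_j$, are distinct.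
\item[(B2)] For a polynomial $\Phi$ on $\mathcal K_j$ with frequencies in $Q_j$, the polynomial $\tilde\Phi=\sum\hat\Phi(n)\chi_j(n)$ on $G$ satisfies $\frac12\|\Phi\|_\rho\le\|\tilde\Phi\|_\rho\le2\|\Phi\|_\rho$ for $\rho=p,p'$.
\item[(B3)] If $m_j:\mathcal Z_j\to\mathbb C$ is supported in $Q_j$, and $(m_j)^\sim$ denotes the function on $\Gamma$ equal to $m_j(n)$ at $\chi_j(n)$ and to $0$ elsewhere, then $\|(m_j)^\sim\|_{M_p(\Gamma)}\le C\sup_j\|m_j\|_{M_p(\mathcal Z_j)}$.
\item[(B4)] $v_j^0,v_j,v_j^1$ have $M_p(\mathcal Z_j)$-norm at most $2$; $v_j=1$ on $\operatorname{supp}v_j^0$, and $v_j^1=1$ on $\operatorname{supp}v_j$.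
\item[(B5)] $\psi_j$ is supported in $\{v_j^0=1\}$. The averaging map $\mathcal A_j(R)(\epsilon)=\sum_{\pi_j(n)=\epsilon}\psi_j(n)R(\chi_j(n))$ satisfies $\|\mathcal A_j(R)\|_{M_p(\Delta_j)}\le16\|R\|_{M_p(\Gamma)}$, and $|\mathcal A_j(1)-1|\le\delta_j$ on $\Delta_j$.
\end{itemize}
\end{proposition}

On first reading one may take $\mathcal K_j=D_j$, $Q_j=\Delta_j$, $\pi_j=\mathrm{id}$ and all four functions equal to $1$. By (B5), $\mathcal A_j(1)$ has no zeros, so every fiber $\pi_j^{-1}(\epsilon)$ meets $\{v_j^0=1\}$.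

\subsection{Lifting the main estimate}

For a polynomial $\Phi$ on $\mathcal K_j$ and $\epsilon\in\Delta_j$, let $\Phi_\epsilon$ be the part of $\Phi$ with frequencies in $\pi_j^{-1}(\epsilon)$, and put $\Phi_{(b)}=\sum_a\Phi_{\epsilon_{ab}}$, $\Phi^{(a)}=\sum_b\Phi_{\epsilon_{ab}}$. Let $P_j=1_{\pi_j^{-1}(E_j)}$.

\begin{lemma}\label{lem:fiber}
\begin{itemize}
\item[(i)] Each of the three quantities
\begin{equation}\label{eq:three}
\Big(\sum_b\|\Phi_{(b)}\|_p^p\Big)^{1/p},\qquad\Big(\sum_a\|\Phi^{(a)}\|_p^p\Big)^{1/p},\qquad\Big\|\Big(\sum_{\epsilon\in E_j}|\Phi_\epsilon|^2\Big)^{1/2}\Big\|_p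
\end{equation}
is at most $\|\Phi\|_p$. If $\Phi$ has frequencies in $\pi_j^{-1}(E_j)$, then $\|\Phi\|_p$ is at most $C$ times their maximum.
\item[(ii)] $\|m\circ\pi_j\|_{M_p(\mathcal Z_j)}\le\|m\|_{M_p(\Delta_j)}$. In particular $P_j$, $t_1\circ\pi_j$ and $t_2\circ\pi_j$ have norm at most $C$.
\end{itemize}
\end{lemma}

\begin{proof}
We argue on cosets of $D_j$. For $x\in\mathcal K_j$ and $d\in D_j$ we have $\Phi(x+d)=\sum_\epsilon\Phi_\epsilon(x)\epsilon(d)$, and by translation invariance $\|\Phi\|_p^p=\int_{\mathcal K_j}\|\Phi(x+\cdot)\|^p_{L^p(D_j)}\,dx$. So the function $\Phi(x+\cdot)$ on $D_j$ has coefficients $c_{ab}(x)=\Phi_{\epsilon_{ab}}(x)$ on $E_j$, with $F_b(d)=\Phi_{(b)}(x+d)$ and $F^a(d)=\Phi^{(a)}(x+d)$. Hence the $p$-th powers of the quantities \eqref{eq:three} are the integrals over $x$ of $\mathrm{Col}_p^p$, $\mathrm{Row}_p^p$ and $\|c(x)\|_2^p$. Part (i) follows by integrating the $p$-th powers of parts (ii) and (i) of Proposition~\ref{prop:tensor}. For (ii), $(m\circ\pi_j)[\Phi](x+\cdot)=m[\Phi(x+\cdot)]$;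 integrate again. The last claim follows from Proposition~\ref{prop:tensor}(iii), since $1$, $t_1$, $t_2$ have $\|\cdot\|_{\mathrm{rc}}\le2$.
\end{proof}

\subsection{Three multipliers in a proper ideal}

Apply Proposition~\ref{prop:blocks} with $\delta_j=\frac12(\|u_j\|_2\|u_j^*\|_2)^{-2}$, which is at most $\frac12$ because $\|u_j\|_2\|u^*_j\|_2\ge\langle u_j,u_j^*\rangle=1$. By (B3), (B4) and Lemma~\ref{lem:fiber}(ii), the following symbols lie in $A=M_p(\Gamma)$:
\[ T_i=\big(v_j^1\,(t_i\circ\pi_j)\big)^\sim\ \ (i=1,2),\qquad T_3=1-(v_j^0P_j)^\sim,\qquad Y=(v_jP_j)^\sim . \]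
The symbols $T_1,T_2$ copy the model. The symbol $T_3$ vanishes on the core of each block and equals $1$ away from the blocks; it is needed because $T_1$ and $T_2$ have common zeros in $\Gamma$. The symbol $Y$ will split $A$ into a part on the blocks and a part away from their cores.

\begin{lemma}\label{lem:proper}
The ideal generated by $T_1,T_2,T_3$ in $A$ is proper.
\end{lemma}

\begin{proof}
Suppose $\sum R_iT_i=1$ with $R_i\in A$. Let $\epsilon\in E_j$, and let $n$ satisfy $\pi_j(n)=\epsilon$ and $v_j^0(n)=1$. By (B4), $v_j^1(n)=1$, so at $\chi_j(n)$ we have $T_3=0$, $T_1=t_1(\epsilon)$, $T_2=t_2(\epsilon)$. Multiply the identity at $\chi_j(n)$ by $\psi_j(n)$ and sum over the fiber of $\epsilon$. With $r_i=\mathcal A_j(R_i)|_{E_j}$ this gives $r_1t_1+r_2t_2=\mathcal A_j(1)$ on $E_j$. By (B5) and Proposition~\ref{prop:tensor}(iii), $\|r_i\|_{\mathrm{rc}}\le\varkappa:=16\max_i\|R_i\|$, so Lemma~\ref{lem:functional} gives $|\ell_j(\mathcal A_j(1))|\le2\varkappa\|\omega\|_\infty j^{-1/s}$. On the other hand $\ell_j(1)=1$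 and
\[ |\ell_j(\mathcal A_j(1)-1)|\le\delta_j\Big(\sum_a|\widehat{u_j}(a)\widehat{u_j^*}(a)|\Big)^2\le\delta_j\big(\|u_j\|_2\|u_j^*\|_2\big)^2=\tfrac12 . \]
So $\frac12\le2\varkappa\|\omega\|_\infty j^{-1/s}$ for all $j$, which is false for large $j$. Here we use blocks of unbounded size, that is, that $G$ is infinite.
\end{proof}

\subsection{The algebra $B$}

We take one factor for each of the three quantities in \eqref{eq:three} and one for the rest of $\Gamma$. Let $B=B_0\times B_1\times B_2\times B_3$ with the maximum norm and $\theta=(\theta_0,\dots,\theta_3):A\to B$, as follows. For a finite-dimensional normed space $X$ spanned by characters, let $\mathcal D(X)$ be the algebra of operators on $X$ that are diagonal in these characters, with the operator norm.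
\begin{itemize}
\item Let $\Omega=\{\gamma:Y(\gamma)\ne1\}$ and $I=\{S\in A:S|_\Omega=0\}$. The set $\Omega$ is non-empty: it contains $\chi_j(n)$ for $n\in Q_j$ with $\pi_j(n)=0\notin E_j$. So $I$ is a proper ideal, closed by (M2). Let $B_0=A/I$ and let $\theta_0$ be the quotient map.
\item For $b\in V_j$ let $X_{j,b}\subset L^p(G)$ be the span of the $\chi_j(n)$ with $v_j(n)\ne0$ and $\pi_j(n)\in\{\epsilon_{ab}:a\in V_j\}$. Let $B_1$ be the $\ell^\infty$-product of the $\mathcal D(X_{j,b})$ over all $(j,b)$, and $\theta_1(S)=(S|_{X_{j,b}})$.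
\item Let $B_2$ and $\theta_2$ be defined in the same way from the spans $X_j^a\subset L^p(G)$ of the $\chi_j(n)$ with $v_j(n)\ne0$ and $\pi_j(n)\in\{\epsilon_{ab}:b\in V_j\}$.
\item Let $X_j'$ be the span of the $\chi_j(n)$ with $v_j(n)\ne0$ and $\pi_j(n)\in E_j$. For $f\in X_j'$ let $f_\epsilon$ be the part with $\pi_j(n)=\epsilon$, and norm $X_j'$ by
\[ \|f\|'=\Big(\operatorname{Avg}_{r\in\{\pm1\}^{E_j}}\Big\|\sum_\epsilon r_\epsilon f_\epsilon\Big\|_{L^p(G)}^p\Big)^{1/p}. \]
Let $B_3$ be the $\ell^\infty$-product of the $\mathcal D(X_j')$, and $\theta_3(S)=(S|_{X_j'})$.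
\end{itemize}
All these spaces are non-zero, since every fiber meets $\{v_j^0=1\}\subset\{v_j=1\}$. So $B$ is a commutative unital Banach algebra and $\theta$ is a unital homomorphism. It is contractive; for $\theta_3$ this holds because $\sum r_\epsilon(S[f])_\epsilon=S[\sum r_\epsilon f_\epsilon]$. By Khintchine's inequality, applied pointwise and integrated, $\|f\|'$ is comparable to $\|(\sum|f_\epsilon|^2)^{1/2}\|_{L^p(G)}$, and the same comparison of a sign average with a square function holds on $\mathcal K_j$. When the fibers are single points, $\|\theta_3(S)\|$ is comparable to a supremum of $|S|$ that is already bounded by $\|\theta_1(S)\|$, which is why Example~\ref{ex:model} has no such factor.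

\begin{lemma}\label{lem:bounded}
There is $C_0$ with $\|S\|\le C_0\|\theta(S)\|$ for all $S\in A$.
\end{lemma}

\begin{proof}
Write $S=(1-Y)S+YS$. The symbol $1-Y$ vanishes off $\Omega$ and elements of $I$ vanish on $\Omega$, so $(1-Y)S=(1-Y)S'$ for $S'\in S+I$. Hence $\|(1-Y)S\|\le\|1-Y\|\,\|\theta_0(S)\|$.

Let $S_j(n)=S(\chi_j(n))$ on $Q_j$ and $S_j=0$ elsewhere. Then $YS=(v_jP_jS_j)^\sim$, and by (B3) it suffices to bound $\|v_jP_jS_j\|_{M_p(\mathcal Z_j)}$ uniformly in $j$. Let $\Phi$ be a polynomial on $\mathcal K_j$ and $\Phi'=v_j[\Phi]$, so $\|\Phi'\|_p\le2\|\Phi\|_p$ and $\Phi'$ has frequencies in $\operatorname{supp}v_j\subset Q_j$. For every $\Psi$ with frequencies in $Q_j$ we have $(S_j[\Psi])^\sim=S[\tilde\Psi]$. By Lemma~\ref{lem:fiber}(i), $\|S_jP_j[\Phi']\|_p$ is at most $C$ times the maximum of the quantities \eqref{eq:three} for $S_jP_j[\Phi']$, which we bound in turn.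

Columns: $(\Phi'_{(b)})^\sim\in X_{j,b}$, so two uses of (B2) give $\|S_j[\Phi'_{(b)}]\|_p\le4\|\theta_1(S)\|\,\|\Phi'_{(b)}\|_p$. Summing $p$-th powers and using Lemma~\ref{lem:fiber}(i) for $\Phi'$, the first quantity is at most $4\|\theta_1(S)\|\,\|\Phi'\|_p$. Rows: the same argument with $X_j^a$ gives $4\|\theta_2(S)\|\,\|\Phi'\|_p$.

Square function: let $f=(P_j[\Phi'])^\sim\in X_j'$, so $f_\epsilon=(\Phi'_\epsilon)^\sim$. By Khintchine's inequality and (B2), applied for each choice of signs,
\begin{align*}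
\Big\|\Big(\sum_{E_j}|S_j[\Phi'_\epsilon]|^2\Big)^{1/2}\Big\|_p
&\le C\Big(\operatorname{Avg}_r\Big\|\sum r_\epsilon S_j[\Phi'_\epsilon]\Big\|_p^p\Big)^{1/p}\le2C\|S[f]\|'\le2C\|\theta_3(S)\|\,\|f\|',\\
\|f\|'&\le2\Big(\operatorname{Avg}_r\Big\|\sum r_\epsilon\Phi'_\epsilon\Big\|_p^p\Big)^{1/p}\le C\Big\|\Big(\sum_{E_j}|\Phi'_\epsilon|^2\Big)^{1/2}\Big\|_p\le C\|\Phi'\|_p,
\end{align*}
the last step by Lemma~\ref{lem:fiber}(i). Altogether $\|v_jP_jS_j\|\le C\|\theta(S)\|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]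
In each factor of $B$, one of the $T_i$ becomes invertible.
\begin{itemize}
\item $\theta_0(T_3)=1$. If $(v_j^0P_j)^\sim$ is non-zero at $\gamma=\chi_j(n)$, then $P_j(n)=1$ and $v_j(n)=1$ by (B4), so $\gamma\notin\Omega$. Thus $1-T_3\in I$.
\item On $X_{j,b}$, $T_2$ acts as the scalar $z(b)-\lambda$, because $v_j^1=1$ on $\operatorname{supp}v_j$. Its modulus is at least $\eta$, so $\theta_1(T_2)$ is invertible.
\item On $X_j^a$, $T_1$ acts as the scalar $z(a)-\lambda$, so $\theta_2(T_1)$ is invertible.
\item On $X_j'$, $T_1$ multiplies $f_\epsilon$ by the scalar $t_1(\epsilon)$, with $|t_1(\epsilon)|\ge\eta$. The inverse increases the square function pointwise by at most the factor $1/\eta$, so its norm is at most $C/\eta$ for all $j$, and $\theta_3(T_1)$ is invertible.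
\end{itemize}
With $b_1=(0,0,\theta_2(T_1)^{-1},\theta_3(T_1)^{-1})$, $b_2=(0,\theta_1(T_2)^{-1},0,0)$ and $b_3=(1,0,0,0)$ we get
\[ \theta(T_1)b_1+\theta(T_2)b_2+\theta(T_3)b_3=1 . \]
By Lemmas~\ref{lem:bounded} and~\ref{lem:renorm}, $B$ with an equivalent norm is a superalgebra of $A$ with isometric inclusion $\theta$. By Lemma~\ref{lem:proper} there is $\varphi\in\triangle(A)$ with $\varphi(T_1)=\varphi(T_2)=\varphi(T_3)=0$, and by Lemma~\ref{lem:ideals}(i) no such $\varphi$ extends to $B$. So $\varphi\notin\mathrm{cor}(A)$.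
\end{proof}

\begin{remark}\label{rem:sym}
The symbol $\sum|T_i|^2\in A$ is at least $\min(1,\eta^2)$ on $\Gamma$: where $T_3\neq1$ we have $v_j^0P_j\ne0$, hence $v_j^1=1$ and $|T_1|\ge\eta$. Yet it lies in $\ker\varphi$. This is the failure, for $p\neq2$, of the step singled out after the proof of (b).
\end{remark}

\section{Construction of the blocks}\label{sec:blocks}

We prove Proposition~\ref{prop:blocks}. Let $M_j=(j+1)^2$, so $\Delta_j=\mathbb F^{M_j}$.

\subsection{A common frame}

To make different blocks independent and of mean zero we attach to each an extra character. Suppose that, besides $\mathcal K_j$ and $Q_j$, we are given a compact Abelian group $W_j$ with a non-trivial character $w_j$, a homomorphism $h_j:\widehat{W_j}\oplus\mathcal Z_j\to\Gamma$, and a finite set $Q_j^+\subset\widehat{W_j}\oplus\mathcal Z_j$ containing $0$ and $\{w_j\}\times Q_j$. Let $\mathcal G_J=\prod_{j\le J}(W_j\times\mathcal K_j)$, $\mathcal Q_J=\prod_{j\le J}Q_j^+$ and $h^J=\sum_{j\le J}h_j:\widehat{\mathcal G_J}\to\Gamma$, with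 dual homomorphism $h^{J*}:G\to\mathcal G_J$, so that $n\circ h^{J*}=h^J(n)$ for characters $n$ of $\mathcal G_J$. Write $w_jn$ for the character of $\mathcal G_J$ equal to $(w_j,n)$ in block $j$ and to $0$ in the other blocks, and put $\chi_j(n)=h_j(w_j,n)$. Consider two conditions, for all $J$.
\begin{itemize}
\item[(E)] $\frac12\|\Phi\|_\rho\le\|\Phi\circ h^{J*}\|_{L^\rho(G)}\le2\|\Phi\|_\rho$ for $\rho\in\{1,p,p'\}$ and all polynomials $\Phi$ on $\mathcal G_J$ with frequencies in $\mathcal Q_J$.
\item[(V)] There is a polynomial $\mathcal V_J$ on $\mathcal G_J$ with frequencies in $\mathcal Q_J$, $\|\mathcal V_J\|_1\le2$, and $\widehat{\mathcal V_J}(w_jn)=1$ for $j\le J$, $n\in Q_j$.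
\end{itemize}

\begin{lemma}\label{lem:frame}
Conditions \textup{(E)} and \textup{(V)} imply \textup{(B1)}, \textup{(B2)} and \textup{(B3)}.
\end{lemma}

\begin{proof}
Applying the lower bound in (E) to the difference of two characters shows that $h^J$ is injective on $\mathcal Q_J$. The $w_jn$ are distinct elements of $\mathcal Q_J$, which gives (B1). Since $\tilde\Phi=(w_j\Phi)\circ h^{j*}$ and $|w_j|=1$, (E) gives (B2).

For (B3) let $\varkappa=\sup_j\|m_j\|$, let $f$ be a polynomial on $G$, and choose $J$ so that every $\chi_j(n)$ among the frequencies of $f$ has $j\le J$. We first move $f$ to $\mathcal G_J$. The kernel $k=\mathcal V_J\circ h^{J*}$ has $\|k\|_1\le4$ by (E) with $\rho=1$. By injectivity, $k*f=\Phi\circ h^{J*}$ with $\Phi=\sum_{n\in\mathcal Q_J}\widehat{\mathcal V_J}(n)\hat f(h^J(n))\,n$. So $\|\Phi\|_p\le2\|k*f\|_p\le8\|f\|_p$, and $\hat\Phi(w_jn)=\hat f(\chi_j(n))$ for $n\in Q_j$. Let $\Phi_j$ be the function of $x_j\in\mathcal K_j$ obtained by integrating $\bar w_j\Phi$ over all other variables; its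 coefficient at $n$ is $\hat\Phi(w_jn)$. Since $m_j$ is supported in $Q_j$,
\[ (m_j)^\sim[f]=\Big(\sum_{j\le J}w_j\,m_j[\Phi_j]\Big)\circ h^{J*}, \]
and by (E) its norm is at most $2\|\sum_jw_jm_j[\Phi_j]\|_p$. The summands depend on different blocks of variables and have mean zero because $w_j$ has. By Rosenthal's inequality and (M2),
\[ \Big\|\sum_jw_jm_j[\Phi_j]\Big\|_p\le C\varkappa\max\Big\{\Big(\sum\|\Phi_j\|_p^p\Big)^{1/p},\Big(\sum\|\Phi_j\|_2^2\Big)^{1/2}\Big\}. \]
The map $\Phi\mapsto(\Phi_j)_j$ is a contraction $L^\infty\to\ell^\infty(L^\infty)$, and $L^2\to\ell^2(L^2)$ by Bessel's inequality, since the sets $\{w_jn:n\in\mathcal Z_j\}$ are disjoint. By interpolation it is a contraction $L^p\to\ell^p(L^p)$. With $\|\Phi\|_2\le\|\Phi\|_p\le8\|f\|_p$ this proves (B3).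
\end{proof}

\subsection{Elements of bounded order}

Suppose the orders of the elements of $\Gamma$ are finite and bounded, so $\mu\Gamma=0$ for some integer $\mu\ge1$. Multiplication by $\mu$ is a composition of multiplications by primes. A composition of homomorphisms with finite kernels has finite kernel, while multiplication by $\mu$ has the infinite kernel $\Gamma$. So for some prime $q$ the $\mathbb F_q$-space $\{\gamma:q\gamma=0\}$ is infinite, and $\Gamma$ contains a subgroup $\bigoplus_{\mathbb N}\mathbb Z_q$, which we write as $\bigoplus_j(\mathbb Z_qw_j\oplus\Delta_j)$.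

Let $\mathcal K_j=D_j$, $Q_j=\mathcal Z_j=\Delta_j$, $\pi_j=\mathrm{id}$, $v_j^0=v_j=v_j^1=\psi_j=1$. Let $W_j$ be the dual of $\mathbb Z_qw_j$, $h_j$ the inclusion and $Q_j^+=\mathbb Z_qw_j\oplus\Delta_j$. Since $h^J$ is injective, the image of Haar measure under $h^{J*}$ integrates every non-trivial character to $0$ and is therefore Haar measure; so (E) holds with equality of norms. For (V) take $\mathcal V_J=|\mathcal G_J|\,1_{\{0\}}$, which has $L^1$ norm $1$ and all Fourier coefficients $1$. Condition (B4) is immediate. For (B5), $\mathcal A_j(1)=1$, and $\sum_\epsilon\mathcal A_j(R)(\epsilon)\hat\phi(\epsilon)\overline{\hat\phi'(\epsilon)}=\langle R[\tilde\phi],\tilde\phi'\rangle$ for functions $\phi,\phi'$ on $D_j$; by (B2) and (M1) the norm of $\mathcal A_j$ is at most $4$.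

\subsection{Elements of unbounded order}

In the remaining case $\Gamma$ has an element of infinite order or elements of arbitrarily large finite order. Let $q=2$, $\mathbb T=\mathbb R/2\pi\mathbb Z$, $\mathcal K_j=\mathbb T^{M_j}$, $\mathcal Z_j=\mathbb Z^{M_j}$. Identify $X\in D_j$ with $\pi X\in\{0,\pi\}^{M_j}$. Since $e^{in\cdot\pi X}=e_2(n\cdot X)$, the restriction map $\pi_j$ is reduction modulo $2$. We choose, in this order, the weights $\psi_j$, the cut-offs, and the embedding.

\emph{Weights.} The idea is that functions on the torus concentrated near $D_j$ behave like functions on $D_j$. Fix $j$ and write $M=M_j$, $D=D_j$. Let $\beta(t)=c\exp(-1/(1-t^2))$ for $|t|<1$ and $\beta(t)=0$ otherwise, with $c$ such that $\beta$ has integral $1$ over $\mathbb T$. Put $\Psi_0=\prod_i\beta(x_i)^{1/p}$ and $\Psi_0'=\prod_i\beta(x_i)^{1/p'}$. These functions are smooth and supported in $[-1,1]^M$, whose translates by $D$ are disjoint because $2<\pi$. Hence $\|\sum_d\phi(d)\Psi_0(\cdot-d)\|_p=|D|^{1/p}\|\phi\|_{L^p(D)}$ for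 $\phi:D\to\mathbb C$, and the same holds for $\Psi_0'$ and $p'$. Let $\Psi,\Psi'$ be the partial Fourier sums over $[-L,L]^M$. The Fourier series of smooth functions converge absolutely, so for large $L$ both errors are at most $1/|D|$ in the supremum norm. Since $\sum_d|\phi(d)|\le|D|\,\|\phi\|_{L^p(D)}$, the polynomials $\Phi=\sum_d\phi(d)\Psi(\cdot-d)$ and $H=\sum_d\phi'(d)\Psi'(\cdot-d)$ satisfy
\begin{equation}\label{eq:bump}
\|\Phi\|_p\le2|D|^{1/p}\|\phi\|_p,\qquad\|H\|_{p'}\le2|D|^{1/p'}\|\phi'\|_{p'} .
\end{equation}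
Put $\psi_j=|D|\,\hat\Psi\,\overline{\hat\Psi'}$. Using $1_{\{\pi_j(n)=\epsilon\}}=|D|^{-1}\sum_dn(d)\overline{\epsilon(d)}$ and Parseval's identity, as $L\to\infty$,
\[ \sum_{\pi_j(n)=\epsilon}\psi_j(n)\ \longrightarrow\ |D|\sum_{\pi_j(n)=\epsilon}\hat\Psi_0(n)\overline{\hat\Psi'_0(n)}=\sum_d\overline{\epsilon(d)}\int\Psi_0(x+d)\Psi_0'(x)\,dx=1, \]
because the terms $d\ne0$ vanish by disjointness of supports and $\int\Psi_0\Psi_0'=\int\prod\beta(x_i)=1$. The left side is $\mathcal A_j(1)(\epsilon)$, whatever the embedding will be. Fix $L=L_{j,0}\ge1$ so large that \eqref{eq:bump} holds and $|\mathcal A_j(1)-1|\le\delta_j$ on the finite set $\Delta_j$.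

\emph{Cut-offs.} For integers $1\le l<l'$ let $\mathrm{tr}_{l,l'}(n)$ be $1$ for $|n|\le l$, $0$ for $|n|\ge l'$, and linear in between. Then $\mathrm{tr}_{l,l'}=\frac1{l'-l}\big(l'(1-\frac{|n|}{l'})_+-l(1-\frac{|n|}l)_+\big)$. The function $(1-|n|/l)_+$ is the transform of a Fej\'er kernel, of $L^1$ norm $1$, so $\mathrm{tr}_{l,l'}$ is the transform of a polynomial of $L^1(\mathbb T)$ norm at most $\frac{l'+l}{l'-l}$, which tends to $1$ as $l'\to\infty$. Choose integers $L_{j,0}<L_{j,1}<\dots<L_{j,4}$ successively so large that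
\[ \Big(\frac{L_{j,k+1}+L_{j,k}}{L_{j,k+1}-L_{j,k}}\Big)^{1+M_j}\le2^{2^{-j}}\qquad(k=0,1,2,3). \]
Let $v_j^0,v_j,v_j^1$ be the functions $\prod_{i\le M_j}\mathrm{tr}_{L_{j,k},L_{j,k+1}}(n_i)$ for $k=0,1,2$, and let $Q_j$ be the set of integer points of $[-L_{j,3},L_{j,3}]^{M_j}$. Then (B4) holds by (M4), and $\psi_j$ is supported in $[-L_{j,0},L_{j,0}]^{M_j}\subset\{v_j^0=1\}$. Let $W_j=\mathbb T$, let $w_j$ be the character $1\in\mathbb Z$, and let $Q_j^+$ be the set of integer points of $[-L_{j,4},L_{j,4}]^{1+M_j}$. For (V) let $\widehat{\mathcal V_J}$ be the product of $\mathrm{tr}_{L_{j,3},L_{j,4}}$ over all $1+M_j$ coordinates of all blocks $j\le J$. Then $\|\mathcal V_J\|_1\le\prod_j2^{2^{-j}}\le2$, and $\widehat{\mathcal V_J}(w_jn)=1$ for $n\in Q_j$.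

\emph{Embedding.} We choose $h_J:\mathbb Z^{1+M_J}\to\Gamma$ by induction so that (E) holds with $c_J=\prod_{j\le J}(1+4^{-j})\le e^{1/3}<2$ in place of $2$. For $J=0$ the group $\mathcal G_0$ is trivial and $c_0=1$. Let $h^{J-1}$ be given. The new block should look independent of the old ones, which means that short integer relations are absent. We claim that for each $R\ge1$ there is a homomorphism $h_{(R)}:\mathbb Z^{1+M_J}\to\Gamma$ with
\begin{equation}\label{eq:norel}
h^{J-1}(n)+h_{(R)}(n')\ne0\qquad\text{whenever }|n|_\infty\le R,\ \ 0<|n'|_\infty\le R .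
\end{equation}
Let $\Theta=\{-h^{J-1}(n):|n|_\infty\le R\}$, a finite set containing $0$, and $h_{(R)}(n')=\sum_{i=0}^{M_J}n_i'(2R+1)^i\gamma$ with $\gamma$ to be chosen. For $0<|n'|_\infty\le R$ this is $k\gamma$ with $0<|k|<k_R:=(2R+1)^{1+M_J}$; here $k\ne0$ because the highest non-zero term exceeds the sum of the lower ones, $R\sum_{i<i_0}(2R+1)^i<(2R+1)^{i_0}$. If $\gamma_0\in\Gamma$ has infinite order, take $\gamma=t\gamma_0$ with an integer $t>\max\{|l|:l\gamma_0\in\Theta\}$; then $kt\gamma_0\notin\Theta$ since $|kt|\ge t$. If $\Gamma$ is a torsion group, the subgroup $\langle\Theta\rangle$ is finite; take $\gamma$ of order greater than $k_R|\langle\Theta\rangle|$. If $k\gamma\in\langle\Theta\rangle$, then $k|\langle\Theta\rangle|\gamma=0$ with $0<|k|\,|\langle\Theta\rangle|<k_R|\langle\Theta\rangle|$, a contradiction. This proves the claim, and it is the place where unbounded order is used.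

Let $\mu$ be the image of the Haar measure of $G$ on $\mathcal G_{J-1}$, let $\mu_R$ be its image on $\mathcal G_J$ when $h_J=h_{(R)}$, and let $\mu_\infty$ be the product of $\mu$ with the Haar measure of the new block. The integral of the character $(n,n')$ against $\mu_R$ is $1$ if $h^{J-1}(n)+h_{(R)}(n')=0$ and $0$ otherwise. For $n'=0$ this is its integral against $\mu_\infty$. For $n'\ne0$ both integrals vanish once $R\ge|n|_\infty,|n'|_\infty$, by \eqref{eq:norel}. Polynomials are dense in $C(\mathcal G_J)$, so $\mu_R\to\mu_\infty$ weak$^*$. Fix $\rho\in\{1,p,p'\}$ and let $\mathcal S$ be the set of polynomials with frequencies in $\mathcal Q_J$ and $\|\Phi\|_\rho=1$. It is the unit sphere of a finite-dimensional space, so $\{|\Phi|^\rho:\Phi\in\mathcal S\}$ is compact in $C(\mathcal G_J)$. Weak$^*$ convergence of probability measures is uniform on norm-compact sets, as one sees from a finite $\varepsilon$-net; hence $\|\Phi\|_{L^\rho(\mu_R)}\to\|\Phi\|_{L^\rho(\mu_\infty)}$ uniformly on $\mathcal S$. Freezing the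 variables of the new block, applying the induction hypothesis, and integrating $\rho$-th powers gives $c_{J-1}^{-1}\le\|\Phi\|_{L^\rho(\mu_\infty)}\le c_{J-1}$ on $\mathcal S$. So for large $R$ we have $c_J^{-1}\le\|\Phi\|_{L^\rho(\mu_R)}\le c_J$ on $\mathcal S$ for the three values of $\rho$, and $\|\Phi\|_{L^\rho(\mu_R)}=\|\Phi\circ h^{J*}\|_{L^\rho(G)}$. This completes the induction, and Lemma~\ref{lem:frame} gives (B1)--(B3).

\emph{The norm of $\mathcal A_j$.} With $\Phi,H$ as in \eqref{eq:bump}, $\hat\Phi(n)=\sum_d\phi(d)\overline{n(d)}\,\hat\Psi(n)=|D|\,\hat\phi(\pi_j(n))\hat\Psi(n)$ and $\hat H(n)=|D|\,\hat\phi'(\pi_j(n))\hat\Psi'(n)$. Both polynomials have frequencies in $Q_j$. Grouping the frequencies by fibers and using (B2) and \eqref{eq:bump},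
\[ |D|\,\Big|\sum_\epsilon\mathcal A_j(R)(\epsilon)\hat\phi(\epsilon)\overline{\hat\phi'(\epsilon)}\Big|=\big|\langle R[\tilde\Phi],\tilde H\rangle\big|\le\|R\|\cdot2\|\Phi\|_p\cdot2\|H\|_{p'}\le16|D|\,\|R\|\,\|\phi\|_p\|\phi'\|_{p'} . \]
By (M1), $\|\mathcal A_j(R)\|_{M_p(\Delta_j)}\le16\|R\|$. This proves (B5), and with it Proposition~\ref{prop:blocks} and Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Ohrysko}
Przemys{\l}aw Ohrysko, \emph{An invitation to cortex algebras and spectral permanence property}, arXiv:2509.01709 (2025).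

\bibitem{Rosenthal}
Rosenthal, Israel J. Math. \textbf{8} (1970).

\bibitem{Schrijver}
A. Schrijver, \emph{Combinatorial Optimization}, Springer, 2003.

\end{thebibliography}
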